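# Reinforced ants that miss the geodesic

## 1. Weighted walks, traces and two rules for the way home

Throughout, $\mathcal G=(V,E)$ is a finite connected graph with two distinct marked vertices, $N$ (the nest) and $F$ (the food). We write $u\sim v$ when $\{u,v\}\in E$. A geodesic from $N$ to $F$ is a path from $N$ to $F$ with the minimal number of edges.

The running example is the hexagon with vertices $N,a_1,m_1,F,m_2,a_2$ in cyclic order, plus the chord $\{a_1,a_2\}$: seven edges in all. Its geodesics are $N\,a_1\,m_1\,F$ and $N\,a_2\,m_2\,F$, of length 3. The chord lies on neither of them.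

**Definition 1 (weighted walk).** Given positive weights $(W_e)_{e\in E}$, the walk $X=(X_0,X_1,\dots)$ starts at $X_0=N$, is killed when it first reaches $F$ (at step $K$, say), and moves from $u$ to a neighbor $v$ with probability $p(u,v)=W_{\{u,v\}}/\pi(u)$, where $\pi(u)=\sum_{w\sim u}W_{\{u,w\}}$.

In the hexagon with all weights 1, the walk leaves $N$ to $a_1$ or $a_2$ with probability $\frac12$ each, and leaves $a_1$ to $N$, $a_2$ or $m_1$ with probability $\frac13$ each.

**Definition 2 (trace).** The trace of $X$ is the subgraph of $\mathcal G$ obtained by removing all edges that $X$ did not cross.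

For $X=(N,a_2,a_1,N,a_1,m_1,F)$ in the hexagon, the trace has the edges $Na_2,\ a_2a_1,\ a_1N,\ a_1m_1,\ m_1F$.

**Definition 3 (loop-erased rule).** Reverse the trajectory: $\overline X=(X_{K-i})_{0\le i\le K}$. Set $j_0=0$ and $j_{i+1}=\max\{j+1:\overline X_j=\overline X_{j_i}\}$, until $\overline X_{j_k}=N$. Then $\gamma$ is the self-avoiding path $(\overline X_{j_i})_{0\le i\le k}$, the loop-erasure of $\overline X$.

In words: the ant goes back from $F$ along its own trajectory, and at a vertex that it visited several times it takes the edge that it crossed the earliest on the way forward. For the walk above, $\overline X=(F,m_1,a_1,N,a_1,a_2,N)$. We get $j_1=1$ (at $m_1$) and $j_2=2$ (at $a_1$). The last visit of $\overline X$ to $a_1$ is at index 4, so $j_3=5$ (at $a_2$), and $j_4=6$ (at $N$). So $\gamma=F\,m_1\,a_1\,a_2\,N$, which uses the chord.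

**Definition 4 (uniform-geodesic rule).** $\gamma$ is a shortest path from $N$ to $F$ in the trace, chosen uniformly at random if there are several.

For the same walk, the shortest path in the trace is $N\,a_1\,m_1\,F$. So the two rules may give different paths for the same walk.

**Definition 5 (ant process).** Set $W_e(0)=1$ for all $e$. At step $n\ge1$ run the walk $X^{(n)}$ with weights $\mathbf W(n-1)$, choose $\gamma^{(n)}$ by one of the two rules (the same rule at all steps), and put $W_e(n)=W_e(n-1)+\mathbf 1_{e\in\gamma^{(n)}}$. We write $\mathcal F_n$ for the history up to time $n$.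

If the first walk is the one above, then after one step the edges $Fm_1,\ m_1a_1,\ a_1a_2,\ a_2N$ have weight 2 under the loop-erased rule, while under the uniform-geodesic rule the edges $Na_1,\ a_1m_1,\ m_1F$ do.

**Definition 6 (arm).** An arm is a path of $\mathcal G$ whose inner vertices have degree 2 and are different from $N$ and $F$. Its length is its number of edges.

If a self-avoiding path from $N$ to $F$ uses one edge at a vertex $v\ne N,F$ of degree 2, it uses the other edge too. So $\gamma^{(n)}$ contains all or none of the edges of an arm, and since all weights start at 1, *all edges of an arm always have the same weight*, which we call the weight of the arm. In the hexagon, $a_1\,m_1\,F$ is an arm of length 2. The condition on $N$ and $F$ matters: in the path $a_1\,N\,a_2$ the inner vertex has degree 2, but it is $N$, and each $\gamma^{(n)}$ uses exactly one of the two edges.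

Now the question, posed as a conjecture by Daniel Kious, Cécile Mailler and Bruno Schapira in "Finding geodesics on graphs using reinforcement learning", arXiv:2010.04820 (2020). In plain words: do the ants find the shortest paths?

**Conjecture.** On any such graph, almost surely $W_e(n)/n\to\chi_e$ for all $e\in E$, where $(\chi_e)$ is a random vector such that:

1. for the loop-erased process, $\chi_e\ne0$ a.s. if $e$ belongs to at least one geodesic from $N$ to $F$, and $\chi_e=0$ a.s. if $e$ belongs to none;
2. for the uniform-geodesic process, $\chi_e=0$ a.s. if $e$ belongs to no geodesic.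

Thus, if there is a unique geodesic $\gamma$, then a.s. $\chi_e=\mathbf 1_{e\in\gamma}$ for all $e$, in both versions.

Prove or disprove. We shall see that the conjecture is **false** for both rules, and that the last sentence also fails for both rules. (Whether $W_e(n)/n$ converges almost surely on a general graph is not addressed here.)

## 2. Two parallel arms, and logarithms of counters

*We first need two tools: how a walk exits through arms, and how a count that goes up with a known probability grows.*

**Exit through arms.** Let arms (or initial pieces of arms) $f$ of lengths $\ell_f$ and weights $W_f$ issue from a vertex $v$ and use all edges at $v$. Run the walk from $v$ until it first reaches the far end of one of them. Then the probability that it is $f$ is proportional to the conductance $W_f/\ell_f$. Indeed, the walk steps into $f$ with probability $W_f/\pi(v)$. Inside $f$ it is a simple symmetric walk, which reaches the far end before $v$ with probability $1/\ell_f$; otherwise it is back at $v$ and starts over.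

**Lemma 1 (counters).** Let $f(n)$ be an adapted process with $f(0)=1$ and $f(n+1)-f(n)\in\{0,1\}$, and let $P_f(n)=\mathbb P(f(n+1)=f(n)+1\mid\mathcal F_n)$. Then $\log f(n+1)-\log f(n)\to0$ surely, and almost surely
$$\log f(n)-\sum_{k<n}\frac{P_f(k)}{f(k)}\quad\text{converges to a finite limit.}\tag{1}$$

*Proof.* The jump $\log(1+\frac1k)$ occurs at most once for each $k$, which gives the first claim. Moreover, since $f$ leaves each value $k$ at most once,
$$\mathbb E\sum_n\frac{P_f(n)}{f(n)^2}=\mathbb E\sum_n\frac{\mathbf 1\{f(n+1)=f(n)+1\}}{f(n)^2}\le\sum_{k\ge1}\frac1{k^2}<\infty.$$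
Write $\Delta_n=\log f(n+1)-\log f(n)$. Then $\mathbb E[\Delta_n\mid\mathcal F_n]=P_f(n)\log(1+1/f(n))$. As $0\le\frac1k-\log(1+\frac1k)\le\frac1{2k^2}$, the series of $\frac{P_f(n)}{f(n)}-\mathbb E[\Delta_n\mid\mathcal F_n]$ has nonnegative terms bounded by $P_f(n)/(2f(n)^2)$, so it converges a.s. The martingale $\sum_{k<n}(\Delta_k-\mathbb E[\Delta_k\mid\mathcal F_k])$ is bounded in $L^2$, since $\mathbb E[\Delta_n^2\mid\mathcal F_n]\le P_f(n)/f(n)^2$, so it converges a.s. Add the two. $\square$

**Two arms by hand.** Let $\mathcal G$ consist of two arms from $N$ to $F$, of lengths $p<q$ and weights $W_1,W_2$. An edge at $F$ is crossed at most once, at the very end, so exactly one arm is fully crossed, and under both rules $\gamma$ is the arm through which $F$ is reached. With $Z=\frac{W_1}p+\frac{W_2}q$, the exit rule gives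
$$\frac{P_{W_1}}{W_1}=\frac1{pZ},\qquad\frac{P_{W_2}}{W_2}=\frac1{qZ}.$$
So $p\log W_1-q\log W_2$ has no drift in (1), and it converges a.s. As $W_1+W_2=n+2\to\infty$, both weights tend to infinity, and $W_2=W_1^{p/q}e^{O(1)}=o(W_1)$. Hence $W_1/n\to1$: here the conjecture holds. (If $p=q\ge2$, the same argument shows that $\log(W_1/W_2)$ has a finite limit, so both fractions have limits in $(0,1)$.)

This computation suggests the first approach that one would try: compare the growth rates $P_f/f$. When $W_2$ is negligible, $P_{W_2}\approx\frac pq\cdot\frac{W_2}n$. The factor $\frac pq<1$ forces $W_2$ to grow only like $n^{p/q}$. One hopes that an edge outside all geodesics always gets such a factor below 1. To test the hope on the hexagon, we need the law of $\gamma$.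

## 3. The loop-erased path is a branch of a random spanning tree

For a spanning tree $T$ put $W(T)=\prod_{e\in T}W_e$. The weighted uniform spanning tree (UST) is the random tree chosen with probability proportional to $W(T)$. Example: in the triangle with weights $A$ on $NF$, $B$ on $Nv$, $C$ on $vF$, the three trees have weights $AB,AC,BC$, so the tree path from $N$ to $F$ is the edge $NF$ with probability $\frac{A(B+C)}{A(B+C)+BC}$.

We recall the matrix-tree theorem. Let $L=\mathrm{diag}(\pi)(I-P)$ be the weighted Laplacian, with $P=(p(u,v))$, and let $L_A$ be its restriction to rows and columns in $A$. For nonempty $R\subset V$, $\det L_{V\setminus R}$ is the sum of the weights of the spanning forests in which each component contains exactly one vertex of $R$ (an empty determinant is 1). For $R=\{F\}$ these are the spanning trees.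

**Lemma 2.** With positive weights on a finite connected graph, under the loop-erased rule $\mathbb P(\gamma)=\sum_{T\supset\gamma}W(T)\big/\sum_TW(T)$. That is, $\gamma$ has the law of the $N$–$F$ path of the weighted UST.

*Proof.* Let $\gamma=(y_0=F,y_1,\dots,y_k=N)$ and $A_i=V\setminus\{y_0,\dots,y_{i-1}\}$. After its last visit to $y_{i-1}$, the reversed walk never returns to $y_0,\dots,y_{i-1}$. So the loop-erasure of $\overline X$ is $\gamma$ if and only if $\overline X$ is the concatenation of $y_0$, the step to $y_1$, a loop at $y_1$ in $A_1$, the step to $y_2$, a loop at $y_2$ in $A_2$, …, the step to $y_k$, and a loop at $y_k$ in $A_k$. Loops may be trivial, and the decomposition is unique.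

Read forward in time, $X$ makes the reversed loops and the steps $y_i\to y_{i-1}$. The set of loops at $y_i$ in $A_i$ is stable under reversal. Let $P_A$ be the restriction of $P$ to $A\times A$. For $A\not\ni F$ the walk leaves $A$ almost surely, so the total probability of loops at $y$ in $A$ is $G_A(y,y)$ with $G_A=\sum_{r\ge0}P_A^r=(I-P_A)^{-1}$. Hence
$$\mathbb P(\gamma)=\prod_{i=1}^kp(y_i,y_{i-1})\,G_{A_i}(y_i,y_i).$$
By Cramer's rule $G_A(y,y)=\det(I-P)_{A\setminus y}/\det(I-P)_A$. Since $A_{i+1}=A_i\setminus\{y_i\}$, $A_1=V\setminus\{F\}$, and $A_{k+1}=V\setminus\gamma$, the product of the $G$'s telescopes to $\det(I-P)_{V\setminus\gamma}/\det(I-P)_{V\setminus F}$. Now $\det L_A=\prod_{u\in A}\pi(u)\cdot\det(I-P)_A$, so this ratio equals $\frac{\det L_{V\setminus\gamma}}{\det L_{V\setminus F}}\prod_{i=1}^k\pi(y_i)$. These factors $\pi(y_i)$ cancel the denominators of the $p(y_i,y_{i-1})$, and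
$$\mathbb P(\gamma)=\prod_{e\in\gamma}W_e\cdot\frac{\det L_{V\setminus\gamma}}{\det L_{V\setminus F}}.$$
By the matrix-tree theorem the denominator is $\sum_TW(T)$, and $\det L_{V\setminus\gamma}$ is the weight sum of the spanning forests rooted at the vertices of $\gamma$. Adding the edges of $\gamma$ to such a forest gives a spanning tree containing $\gamma$, and removing them from such a tree gives back the forest. $\square$

In the triangle, the exit rule gives the edge $NF$ with probability $A\big/\big(A+\frac{BC}{B+C}\big)$ (the two edges $Nv,vF$ in series have conductance $\frac{BC}{B+C}$), which agrees with the tree count.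

**Lemma 3 (series reduction).** Let $G$ be obtained from a (multi)graph $\tilde G$ with vertices $N,F$ among its vertices by replacing each edge $f$ by an arm of length $\ell_f$ and weight $W_f$. Then the $N$–$F$ path of the UST of $G$ is that of the UST of $\tilde G$ with weights $W_f/\ell_f$.

*Proof.* If a spanning tree of $G$ missed two edges of an arm, the piece between them would be cut off. So for each $f$ it contains all edges of the arm or all but one, and the fully contained arms form a spanning tree $\tilde T$ of $\tilde G$. The total weight of the trees that give $\tilde T$ is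
$$\prod_{f\in\tilde T}W_f^{\ell_f}\prod_{f\notin\tilde T}\ell_fW_f^{\ell_f-1}=\prod_f\ell_fW_f^{\ell_f-1}\cdot\prod_{f\in\tilde T}\frac{W_f}{\ell_f},$$
and the first product does not depend on $\tilde T$. $\square$

*The first ant on the hexagon.* With all weights 1, the reduced weights are $1$ on $Na_k$, $\frac12$ on $a_kF$, and $1$ on the chord. The path through $a_1$ alone has tree weight $1\cdot\frac12\cdot(1+\frac12+1)=\frac54$ (the last factor attaches $a_2$), likewise through $a_2$, and each of the two chord paths has weight $1\cdot1\cdot\frac12=\frac12$. So the first ant reinforces the chord with probability $1/(\frac52+1)=\frac27$.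

## 4. The chord that survives: graphs $G_{i,j,\ell}$

For $i,j,\ell\ge1$ let $G_{i,j,\ell}$ have vertices $N,F,a_1,a_2$ joined as follows: for $k=1,2$ an arm of length $i$ from $N$ to $a_k$ and an arm of length $j$ from $a_k$ to $F$; and an arm, the chord, of length $\ell$ from $a_1$ to $a_2$. The hexagon with its chord is $G_{1,2,1}$. The $N$–$F$ paths are two of length $i+j$, the geodesics, and two of length $i+j+\ell$ through the chord. So chord edges lie on no geodesic, and all other edges lie on one.

**Theorem 1 (loop-erased rule).** On $G_{i,j,\ell}$, almost surely $W_e(n)/n\to\chi_e$ for all $e$, where for some random $\xi\in(0,1)$: $\chi_e=\xi$ on the two arms at $a_1$ other than the chord, $\chi_e=1-\xi$ on the two arms at $a_2$ other than the chord, and on the chord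
$$\chi_e=\xi(1-\xi)\Big(2-\frac\ell i-\frac\ell j\Big)^+.$$
So the chord has $\chi_e>0$ almost surely if $\ell<\frac{2ij}{i+j}$, and $\chi_e=0$ a.s. if $\ell\ge\frac{2ij}{i+j}$.

On $G_{1,2,1}$ the chord has $\chi_e=\xi(1-\xi)/2>0$ a.s. This contradicts item 1, and the conjecture is false.

**Step 1: the transition probabilities.** *We compute the rates $P_f/f$.* Let $W_k$ be the weight of the arm $N$–$a_k$, $U_k$ that of $a_k$–$F$, and $C$ that of the chord. Each path uses exactly one arm $N$–$a_k$ and exactly one arm $a_k$–$F$, so $W_1+W_2=U_1+U_2=\nu_n:=n+2$ at time $n$. Put $w=W_1/\nu_n$, $u=U_1/\nu_n$, $c=C/\nu_n\le1$, and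
$$V_1=\tfrac wi,\quad V_2=\tfrac{1-w}i,\quad\bar U_1=\tfrac uj,\quad\bar U_2=\tfrac{1-u}j,\quad\kappa=\tfrac c\ell.$$
The UST law does not change when all weights are scaled. By Lemmas 2 and 3, counting trees on four vertices, the paths ($a_1$; $a_2$; $a_1$–chord–$a_2$; $a_2$–chord–$a_1$) have probabilities proportional to
$$V_1\bar U_1(V_2+\bar U_2+\kappa),\quad V_2\bar U_2(V_1+\bar U_1+\kappa),\quad V_1\kappa\bar U_2,\quad V_2\kappa\bar U_1.$$
Their sum is $Z=V_1V_2(\bar U_1+\bar U_2)+\bar U_1\bar U_2(V_1+V_2)+\kappa(V_1+V_2)(\bar U_1+\bar U_2)$. As $V_1+V_2=\frac1i$ and $\bar U_1+\bar U_2=\frac1j$,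
$$\tilde Z:=ijZ=h+\frac c\ell\le\frac32,\qquad h:=\frac{w(1-w)}i+\frac{u(1-u)}j.$$
Summing over the paths that contain a given arm,
$$P_{W_1}=\tfrac{V_1}Z\big[\bar U_1V_2+\bar U_1\bar U_2+\kappa(\bar U_1+\bar U_2)\big],\qquad P_{W_2}=\tfrac{V_2}Z\big[\bar U_2V_1+\bar U_1\bar U_2+\kappa(\bar U_1+\bar U_2)\big],$$
$$P_{U_1}=\tfrac{\bar U_1}Z\big[V_1\bar U_2+V_1V_2+\kappa(V_1+V_2)\big],\qquad P_{U_2}=\tfrac{\bar U_2}Z\big[V_2\bar U_1+V_1V_2+\kappa(V_1+V_2)\big].$$
Since $W_k=i\nu_nV_k$, the difference $\frac{P_{W_1}}{W_1}-\frac{P_{W_2}}{W_2}$ equals $\frac{\bar U_1V_2-\bar U_2V_1}{i\nu_nZ}$, and $\bar U_1V_2-\bar U_2V_1=\frac{u(1-w)-(1-u)w}{ij}=\frac{u-w}{ij}$. The same computation for the $U$'s, and $P_C=\kappa(V_1\bar U_2+V_2\bar U_1)/Z$, give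
$$\frac{P_{W_1}}{W_1}-\frac{P_{W_2}}{W_2}=\frac{u-w}{i\nu_n\tilde Z},\qquad\frac{P_{U_1}}{U_1}-\frac{P_{U_2}}{U_2}=\frac{w-u}{j\nu_n\tilde Z},\qquad\frac{P_C}C=\frac1{\nu_n}\cdot\frac g{\ell h+c},\tag{2}$$
with $g:=w(1-u)+(1-w)u$.

*Where the rate comparison breaks.* Suppose that $w=u$ and that the chord is negligible, $c\approx0$. Then $P_C\approx\frac g{\ell h}\cdot\frac C{\nu_n}$, with
$$\frac g{\ell h}=\frac{2w(1-w)}{\ell w(1-w)(\frac1i+\frac1j)}=\frac{2ij}{\ell(i+j)}.$$
On $G_{1,2,1}$ this factor is $\frac43>1$. The chord path is longer than the geodesics, and yet a negligible chord would have to grow faster than linearly: it cannot stay negligible. The chord paths are not in parallel with the geodesics, as the two long arms were in Section 2; they share edges with them. So instead of proving that $C$ is small, we find the limit of all the fractions. There are two keys. A combination of logarithms has no drift, as for parallel arms, and it keeps $w,u$ away from $0$ and $1$. Everything else is pushed toward an equilibrium by the drift, and this is turned into convergence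 by the following deterministic lemma.

**Lemma 4.** Let $Y_n=R_n-\sum_{k<n}D_k$ be real sequences with $R_n$ convergent and $Y_{n+1}-Y_n\to0$. If for every $\varepsilon>0$ there are $\eta>0$ and $n_1$ with $D_n\ge\eta/n$ whenever $n\ge n_1$ and $Y_n\ge\varepsilon$, then $\limsup Y_n\le0$.

*Proof.* Fix $\varepsilon>0$, and take $n_2\ge n_1$ with $|R_n-R_m|\le\varepsilon/4$ and $|Y_{n+1}-Y_n|\le\varepsilon/4$ for $n,m\ge n_2$. If $Y_n\ge\varepsilon$ for all $n\ge n_2$, then $\sum D_k=\infty$ and $Y_n\to-\infty$, a contradiction. So $Y_m<\varepsilon$ for some $m\ge n_2$. Suppose $Y_n>2\varepsilon$ for some $n>m$, and let $p$ be the last index in $[m,n]$ with $Y_p<\varepsilon$; then $p<n$. For $p<k\le n$ we have $Y_k\ge\varepsilon$, so $D_k>0$. Hence $Y_n\le Y_{p+1}+\frac\varepsilon4\le Y_p+\frac\varepsilon4+\frac\varepsilon4<2\varepsilon$, a contradiction. So $\limsup Y_n\le2\varepsilon$, for every $\varepsilon$. $\square$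

**Step 2: a combination without drift.** *This keeps the fractions away from $0$ and $1$.* Let
$$L_n=i\log\frac{W_1}{W_2}+j\log\frac{U_1}{U_2}.$$
By (2), the drift terms in (1) combine to $i\cdot\frac{u-w}{i\nu_n\tilde Z}+j\cdot\frac{w-u}{j\nu_n\tilde Z}=0$. So Lemma 1 gives $L_n\to L_\infty\in\mathbb R$ a.s.

**Step 3: the two halves agree.** *We show that $w_n-u_n\to0$ and that both converge.* Let
$$Y_n=\log\frac{W_1}{W_2}-\log\frac{U_1}{U_2},\qquad D_n=\Big(\frac1i+\frac1j\Big)\frac{w_n-u_n}{\nu_n\tilde Z_n}.$$
By (1) and (2), $R_n:=Y_n+\sum_{k<n}D_k$ converges a.s., and $Y_{n+1}-Y_n\to0$ by Lemma 1. With $\psi(z)=1/(1+e^{-z})$ we have $w=\psi(\log\frac{W_1}{W_2})$ and $u=\psi(\log\frac{U_1}{U_2})$. Solving for the two logarithms in terms of $L_n$ and $Y_n$,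
$$w_n=\psi\Big(\frac{L_n+jY_n}{i+j}\Big),\qquad u_n=\psi\Big(\frac{L_n-iY_n}{i+j}\Big).$$
So, for fixed $L_n$, $w_n-u_n$ is increasing in $Y_n$ and has the sign of $Y_n$. The sequence $L_n$ stays in a (random) compact interval, and for $Y_n\ge\varepsilon$ the difference is at least its value at $Y=\varepsilon$. By compactness there is $\eta_0(\varepsilon)>0$ with $|w_n-u_n|\ge\eta_0(\varepsilon)$ whenever $|Y_n|\ge\varepsilon$. As $\tilde Z\le\frac32$ and $\nu_n\le3n$ for $n\ge1$, Lemma 4 applies to $Y_n$ with $D_n$, and to $-Y_n$ with $-D_n$. Hence $Y_n\to0$, and $w_n,u_n\to\xi:=\psi(L_\infty/(i+j))\in(0,1)$ a.s.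

**Step 4: the chord.** *We find the limit of $c_n=C/\nu_n$.* By (1), (2) and $\log\frac{\nu_n+1}{\nu_n}=\frac1{\nu_n}+O(\nu_n^{-2})$,
$$\log c_n=R_n+\sum_{k<n}\frac{\varphi_k}{\nu_k},\qquad\varphi_n=\frac{g_n}{\ell h_n+c_n}-1,$$
with $R_n$ convergent (a new $R_n$), and $\log c_{n+1}-\log c_n\to0$. By Step 3, $g_n\to g_\infty=2\xi(1-\xi)$ and $h_n\to h_\infty=\xi(1-\xi)(\frac1i+\frac1j)>0$. Put
$$c^*=(g_\infty-\ell h_\infty)^+=\xi(1-\xi)\Big(2-\frac\ell i-\frac\ell j\Big)^+.$$

*Upper bound.* Let $\hat c>0$ with $\hat c\ge c^*$, and $\varepsilon>0$. If $c_n\ge\hat ce^\varepsilon$, then $\varphi_n\le\frac{g_n}{\ell h_n+\hat ce^\varepsilon}-1$. The right side tends to $\frac{g_\infty}{\ell h_\infty+\hat ce^\varepsilon}-1<0$, because $g_\infty\le\ell h_\infty+c^*<\ell h_\infty+\hat ce^\varepsilon$. So $\varphi_n\le-\eta<0$ for all large such $n$, and Lemma 4 applied to $\log c_n-\log\hat c$, with $D_n=-\varphi_n/\nu_n$, gives $\limsup c_n\le\hat c$. Taking $\hat c=c^*$ if $c^*>0$, and $\hat c\downarrow0$ otherwise, we get $\limsup c_n\le c^*$.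

*Lower bound.* Let $c^*>0$, so $c^*=g_\infty-\ell h_\infty$. If $c_n\le c^*e^{-\varepsilon}$, then $\varphi_n\ge\frac{g_n}{\ell h_n+c^*e^{-\varepsilon}}-1$, whose limit is positive. So $\varphi_n\ge\eta>0$ for all large such $n$, and Lemma 4 applied to $\log c^*-\log c_n$, with $D_n=\varphi_n/\nu_n$, gives $\liminf c_n\ge c^*$.

So $c_n\to c^*$ a.s. Since $\nu_n/n\to1$, Theorem 1 is proved. $\blacksquare$

## 5. A unique geodesic against a block with zigzags: graphs $\Gamma_{s,t}$

Let $s\ge1$, $t\ge0$. The graph $H$ has vertices $N,a_1,a_2,b_1,b_2,M,F$. For $k,l\in\{1,2\}$ it has arms of length $s$: $\alpha_k$ ($N$–$a_k$), $\mu_{kl}$ ($a_k$–$b_l$), $\beta_l$ ($b_l$–$M$); these are the eight *block arms*. It also has a tail of length $t$ from $M$ to $F$ (if $t=0$, then $M=F$). Add an arm $Q$ of length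
$$q=3s+t-1$$
from $N$ to $F$; the result is $\Gamma_{s,t}$. Since $d_H(N,F)=3s+t$, $Q$ is the **unique geodesic**. We write $k'=3-k$, $l'=3-l$. There are nine $N$–$F$ paths: $Q$; four straight paths $S_{kl}=\alpha_k\,\mu_{kl}\,\beta_l\,+$ tail; and four zigzags $Z_{kl}=\alpha_k\,\mu_{kl}\,\mu_{k'l}\,\mu_{k'l'}\,\beta_{l'}\,+$ tail.

**Theorem 2.** (a) *(loop-erased rule)* For $s\ge9$, $t\ge0$: with positive probability, $W_e(n)/n\to0$ for all $e\in Q$, $\to\frac12$ on the $\alpha_k,\beta_l$, $\to x^*$ on the $\mu_{kl}$, and $\to1$ on the tail, where $x^*>\frac14$ is the solution of $x=\frac14+\frac{x^2}{2(2x+1/2)^2}$.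

(b) *(uniform-geodesic rule)* There are $s,t$ such that on $\Gamma_{s,t}$, with positive probability, $W_e(n)/n\to0$ for all $e\in Q$.

In both parts the conjecture would give $W_e(n)/n\to1$ on $Q$, so its last sentence fails for both rules. Moreover, on the event in (b) the two edges at $N$ outside $Q$ have total weight at least $n-o(n)$. So some edge outside the geodesic has $W_e(n)/n\not\to0$, which contradicts item 2.

*Why straight paths alone lose, and what zigzags change.* The competition between $Q$ and $H$ is decided by the resistance of $H$. Recall that the effective resistance $R_H$ between $N$ and $F$ in $H$ is defined by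
$$\frac1{R_H}=\sum_{v\sim N\text{ in }H}W_{Nv}\,\mathbb P_v(\text{the walk on }H\text{ hits }F\text{ before }N),$$
that it obeys the series and parallel laws, that an arm of length $\ell$ and weight $W$ has resistance $\ell/W$, and that vertices of equal potential may be merged. Suppose the block received $n$ reinforcements, shared equally among the four straight paths. To leading order, the weights are $\frac n2$ on $\alpha_k,\beta_l$, $\frac n4$ on $\mu_{kl}$ and $n$ on the tail, and $R_H\approx\frac{3s+t}n$. A small arm $Q$ of weight $\omega$ is then chosen with probability about $\frac{\omega R_H}q\approx\frac{3s+t}{3s+t-1}\cdot\frac\omega n$. The factor exceeds 1, so $Q$ does not stay small. Now let a fraction $z>0$ of the ants use zigzags, equally. A zigzag uses three middle arms instead of one, so the $\mu_{kl}$ have weight $\frac{n(1+2z)}4$, and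
$$R_H\approx\frac1n\Big(3s+t-\frac{2zs}{1+2z}\Big).$$
The zigzags are longer paths, yet they *lower* the resistance. If $\frac{2zs}{1+2z}>1$, the factor drops below 1, and $Q$ may lose. So we need zigzags in a proportion that does not vanish, and then $s$ large.

## 6. The probability of taking $Q$, and how slowly $Q$ then grows

Let $n_r(n)$ be the number of $m\le n$ with $\gamma^{(m)}=r$, and $n_H=n-n_Q$. The weight of $Q$ is $\omega=n_Q+1$, that of the tail is $n_H+1$. Under both rules, each of the nine paths is chosen with positive probability at every step: the walk may follow it directly, and then the trace is that path.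

**Lemma 5.** Under both rules,
$$\mathbb P(\gamma^{(n+1)}=Q\mid\mathcal F_n)=\frac{\omega R_H/q}{1+\omega R_H/q}\le\frac{\omega R_H}q.\tag{3}$$

*Proof.* We first show that $\gamma=Q$ if and only if the walk reaches $F$ through $Q$. An edge at $F$ is crossed at most once, at the end. If $F$ is reached through $Q$, the walk has crossed all of $Q$, since the interior of $Q$ can be entered only from $N$. Conversely, if $Q$ is in the trace, its last edge was crossed, at the end. For the uniform-geodesic rule, $Q$ is the unique geodesic of $\Gamma_{s,t}$, so $\gamma=Q$ if and only if $Q$ is in the trace. For the loop-erased rule, $\gamma$ contains the edge through which $F$ was reached, and the only $N$–$F$ path containing the last edge of $Q$ is $Q$.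

Now $Q$ and $H$ share only $N$ and $F$. At each departure from $N$, the walk reaches $F$ through $Q$ before returning to $N$ with probability $\frac1{\pi(N)}\cdot\frac\omega q$, and through $H$ with probability $\frac1{\pi(N)}\cdot\frac1{R_H}$, by the definition of $R_H$. So $F$ is reached through $Q$ with probability $\frac{\omega/q}{\omega/q+1/R_H}$. $\square$

**Lemma 6.** Let $(\mathcal G_n)$ be a filtration to which $n_Q$ is adapted, $n_0\ge2$, $\rho'\in(0,1)$, and $\sigma$ a stopping time. Let $n_Q(n_0)=0$, and $\mathbb P(\gamma^{(n+1)}=Q\mid\mathcal G_n)\le\rho'\frac{n_Q(n)+1}n$ on $\{n_0\le n<\sigma\}$. Then for $K>1$, with probability at least $1-\frac1K$, for all $n\ge n_0$ with $n\le\sigma$,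
$$n_Q(n)+1\le K\Big(\frac{n-1}{n_0-1}\Big)^{\rho'}.$$

*Proof.* On $\{n<\sigma\}$, $\mathbb E[n_Q(n+1)+1\mid\mathcal G_n]\le(n_Q(n)+1)(1+\frac{\rho'}n)$. So $(n_Q(n\wedge\sigma)+1)\big/\prod_{k=n_0}^{n\wedge\sigma-1}(1+\frac{\rho'}k)$ is a nonnegative supermartingale started at 1, and by the maximal inequality it stays at most $K$ with probability at least $1-\frac1K$. Finally,
$$\prod_{k=n_0}^{n-1}\Big(1+\frac{\rho'}k\Big)\le\exp\Big(\rho'\sum_{k=n_0}^{n-1}\frac1k\Big)\le\exp\Big(\rho'\int_{n_0-1}^{n-1}\frac{dv}v\Big)=\Big(\frac{n-1}{n_0-1}\Big)^{\rho'}.\qquad\square$$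

## 7. The loop-erased rule on $\Gamma_{s,t}$: a stable equilibrium with zigzags

This section proves Theorem 2(a).

**Step 1: take $Q$ out.** *We show that the block evolves on its own.* Reduce arms by Lemma 3. A spanning tree of the reduced graph either contains the edge $Q$, and then $\gamma=Q$, or is a spanning tree of the reduced $H$. So, given $\gamma\ne Q$, $\gamma$ has the UST-path law of $H$, which does not depend on $\omega$. The tail is in every tree of $H$, and all block arms have the same length $s$, so dividing by $s$ does not matter. Hence the block weights $\hat W(m)$ after $m$ non-$Q$ steps form an autonomous Markov chain: the loop-erased ant process on the graph $K$ with edges $Na_k,\ a_kb_l,\ b_lM$, nest $N$ and food $M$.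

The whole process can be built from this chain and independent uniform variables $\theta_1,\theta_2,\dots$ on $[0,1]$: at time $n$, with $m=n-n_Q$, let $\gamma^{(n+1)}=Q$ if $\theta_{n+1}$ is below the probability in (3), computed with $\omega=n_Q+1$, block weights $\hat W(m)$ and tail weight $m+1$. Otherwise let $\gamma^{(n+1)}$ be the path given by the next step of the chain.

**Step 2: the law on $K$.** *We write the mean drift.* Let the weights be $w_k$ on $Na_k$, $m_{kl}$ on $a_kb_l$, $u_l$ on $b_lM$. By Lemma 2 the path probabilities in $K$ are proportional to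
$$S_{kl}:\ w_km_{kl}u_l\big[(w_{k'}+m_{k'l})(u_{l'}+m_{kl'})+m_{k'l'}(w_{k'}+m_{k'l}+u_{l'}+m_{kl'})\big],\qquad Z_{kl}:\ w_km_{kl}m_{k'l}m_{k'l'}u_{l'}.$$
Indeed, the zigzag is already a spanning tree of $K$. For $S_{kl}$, contract the path: what remains is a triangle on the contracted path, $a_{k'}$ and $b_{l'}$, with weights $w_{k'}+m_{k'l}$, $u_{l'}+m_{kl'}$ and $m_{k'l'}$, and the bracket is the weight sum of its three trees.

Let $\Phi_e(y)$ be the probability that $e\in\gamma$ under weights $y$. It does not change under scaling of $y$. At $\hat W(m)$ we have $w_1+w_2=u_1+u_2=m+2$, so $y_m=\hat W(m)/(m+2)$ lies in the affine space $w_1+w_2=u_1+u_2=1$, whose direction $E$ has dimension 6. This space also contains each indicator $\mathbf 1_\gamma$, and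
$$y_{m+1}-y_m=\frac1{m+3}(\mathbf 1_\gamma-y_m),\qquad\mathbb E[\mathbf 1_\gamma\mid\hat W(0),\dots,\hat W(m)]=\Phi(y_m).\tag{4}$$

**Step 3: an equilibrium.** *We solve $\Phi(y)=y$ in the symmetric case.* Take $w_k=u_l=\frac12$, $m_{kl}=x$, and put $h=2x+\frac12$ (a new $h$). Each $S_{kl}$ has numerator $\frac x4[(\frac12+x)^2+x(1+2x)]=\frac x4(\frac14+2x+3x^2)$, and each $Z_{kl}$ has $\frac{x^3}4$. The sum of all eight is $x(\frac14+2x+4x^2)=xh^2$. So the total zigzag probability is $z=x^2/h^2$. By symmetry $\Phi_{w_k}=\Phi_{u_l}=\frac12$. A zigzag uses three middle edges, a straight path one, so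
$$\Phi_{m_{kl}}=\frac{1+2z}4=f(x):=\frac14+\frac{x^2}{2h^2}.$$
Here $f'(x)=\frac xh\cdot\frac{h-2x}{h^2}=\frac x{2h^3}$. Its maximum over $x>0$ is where $\frac1x=\frac6h$, that is $x=\frac18$, $h=\frac34$, with value $\frac4{27}<0.15$. So $f(x)-x$ is strictly decreasing on $x\ge0$, positive at $0$, and negative for large $x$ since $f<\frac38$. There is exactly one fixed point $x^*>0$, and no fixed point is $\le0$ since $f\ge\frac14$. As $x^*=f(x^*)>f(0)=\frac14$, also $x^*=f(x^*)>f(\frac14)=\frac9{32}$.

Let $y^*$ be the corresponding point. From now on $x=x^*$, so $z=2x-\frac12$, $\frac9{32}<x<1$ and $h>1$.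

**Step 4: linear stability.** *We show that all eigenvalues of $J-I$ on $E$ have negative real part, where $J=D\Phi(y^*)|_E$.* $J$ commutes with the swaps $a_1\leftrightarrow a_2$ and $b_1\leftrightarrow b_2$, so it preserves the four spaces of vectors that are even or odd under each swap. In $E$ we have $\delta w_1=-\delta w_2$, so $\delta w$ is $a$-odd and $b$-even; likewise $\delta u$ is $a$-even and $b$-odd. The dimensions are $1$ (even–even), $2$ ($a$-odd, $b$-even), $2$ ($a$-even, $b$-odd), $1$ (odd–odd). The sum of all numerators is invariant under both swaps, so in each mode that is odd under some swap it is constant to first order, and so is the total zigzag probability.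

*Even–even* ($\delta m_{kl}=\beta$ for all $k,l$): by Step 3 the eigenvalue of $J$ is $f'(x)<0.15$.

*$a$-odd, $b$-even* ($\delta w_1=-\delta w_2=\alpha$, $\delta m_{1l}=-\delta m_{2l}=\beta$). Write $m_k$ for the common value of $m_{k1},m_{k2}$. Summing the numerators of $S_{11},S_{12},Z_{11},Z_{12}$, the probability that $Na_1\in\gamma$ is proportional to
$$w_1m_1\Big[(w_2+m_2)(\tfrac12+m_1)+m_2(w_2+\tfrac12+m_1+m_2)+m_2^2\Big].$$
At $y^*$ the bracket is $(\frac12+x)^2+x(1+2x)+x^2=h^2$. The variations of its three terms are $-\alpha(\frac12+x)$, then $-\beta(1+2x)-x\alpha$, then $-2x\beta$; in total $-h\alpha-2h\beta$, as $1+4x=2h$. So the relative variation of the probability is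
$$2\alpha+\frac\beta x-\frac{\alpha+2\beta}h=\alpha\Big(2-\frac1h\Big)+\beta\Big(\frac1x-\frac2h\Big)=\frac{4x}h\alpha+\frac1{2xh}\beta,$$
using $2h-1=4x$ and $h-2x=\frac12$. As $\Phi_{w_1}=\frac12$ at $y^*$, $\delta\Phi_{w_1}=\frac{2x}h\alpha+\frac1{4xh}\beta$.

Next, let $z_2$ be the probability of a zigzag starting with $a_2$. It is proportional to $w_2m_2m_1^2$ and equals $\frac z2$ at $y^*$, so $\delta z_2=\frac z2(-2\alpha-\frac\beta x+\frac{2\beta}x)=\frac z2(\frac\beta x-2\alpha)$. A zigzag starting with $a_2$ uses two middle edges at $a_1$ and not $Na_1$. Any other path uses as many middle edges at $a_1$ as it uses $Na_1$ (one or none). Since $\Phi_{m_{11}}=\Phi_{m_{12}}$ in this mode, $2\Phi_{m_{1l}}=\Phi_{w_1}+2z_2$, that is, $\delta\Phi_{m_{1l}}=\frac12\delta\Phi_{w_1}+\delta z_2$. So in the coordinates $(\alpha,\beta)$ the block of $J$ is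
$$\begin{pmatrix}\frac{2x}h&\frac1{4xh}\\[3pt]\frac xh-z&\frac1{8xh}+\frac z{2x}\end{pmatrix}.$$
Since $\frac{2x}h-1=-\frac1{2h}$,
$$\det(J-I)=\frac1{2h}\Big[1-\frac1{8xh}-\frac z{2x}\Big]-\frac1{4xh}\Big(\frac xh-z\Big)=\frac1{2h}\Big[1-\frac1{8xh}-\frac z{2x}-\frac1{2h}+\frac z{2x}\Big].$$
The terms in $z$ cancel, and $\frac1{8xh}+\frac1{2h}=\frac{1+4x}{8xh}=\frac1{4x}$. So $\det(J-I)=\frac1{2h}\big(1-\frac1{4x}\big)>0$, because $x>\frac14$. Also
$$\mathrm{tr}(J-I)=-\frac1{2h}+\frac1{8xh}+\frac z{2x}-1<0,$$
because $8xh>2$ and $\frac z{2x}=\frac x{2h^2}<\frac12$. A real $2\times2$ matrix with positive determinant and negative trace has both eigenvalues with negative real part.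

*$a$-even, $b$-odd*: the same, by the symmetry $a_k\leftrightarrow b_k$, $N\leftrightarrow M$ (the law of the UST path is symmetric in its end points).

*Odd–odd* ($\delta m_{11}=\delta m_{22}=\beta=-\delta m_{12}=-\delta m_{21}$). The zigzag $Z_{kl}$ avoids only the middle edge $a_kb_{l'}$, so $Z_{12}$ is the only zigzag avoiding $a_1b_1$, and $\Phi_{m_{11}}=\mathbb P(S_{11})+z-\mathbb P(Z_{12})$, where $z$ now stands for the total zigzag probability, with $\delta z=0$. $\mathbb P(Z_{12})$ is proportional to $m_{12}m_{22}m_{21}$, is $\frac z4$ at $y^*$, and has relative variation $-\frac\beta x$. $\mathbb P(S_{11})$ is $\frac{1-z}4$ at $y^*$. Its bracket $(w_2+m_{21})(u_2+m_{12})+m_{22}(w_2+m_{21}+u_2+m_{12})$ equals $\frac14+2x+3x^2$ and has variation $-2\beta(\frac12+x)+\beta(1+2x)-2x\beta=-2x\beta$. So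
$$\delta\Phi_{m_{11}}=\frac{1-z}4\Big[\frac\beta x-\frac{2x\beta}{\frac14+2x+3x^2}\Big]+\frac z4\cdot\frac\beta x=\beta\Big[\frac1{4x}-\frac{1-z}4\cdot\frac{2x}{\frac14+2x+3x^2}\Big],$$
and the (real) eigenvalue of $J$ is less than $\frac1{4x}<1$.

**Step 5: staying near $y^*$.** *We show that the chain converges to $y^*$ with positive probability.* Put $A=J-I$. As all its eigenvalues have negative real part, $\langle v,v'\rangle=\int_0^\infty(e^{A\tau}v)\cdot(e^{A\tau}v')\,d\tau$ is an inner product on $E$. Integrating $\frac d{d\tau}\|e^{A\tau}v\|^2$ gives $2\langle Av,v\rangle=-\|v\|^2$ ($\|\cdot\|$ the usual norm), so $\langle Av,v\rangle\le-2\lambda|v|^2$ for some $\lambda>0$, where $|v|^2=\langle v,v\rangle$. As $\Phi$ is smooth near $y^*$, there is $r_0>0$ with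
$$\langle\Phi(y)-y,\,y-y^*\rangle\le-\lambda|y-y^*|^2\qquad\text{for }|y-y^*|\le r_0.$$
Let $0<r\le r_0$, $v_m=|y_m-y^*|^2$, and let $\sigma_r$ be the first $m\ge m_0$ with $v_m>r^2$. By (4), and as $|\mathbf 1_\gamma-y_m|$ is bounded, for $m_0\le m<\sigma_r$,
$$\mathbb E[v_{m+1}\mid\hat W(0),\dots,\hat W(m)]\le\Big(1-\frac{2\lambda}{m+3}\Big)v_m+\frac{C_1}{(m+3)^2}.\tag{5}$$
So $v_{m\wedge\sigma_r}+\sum_{k\ge m}\frac{C_1}{(k+3)^2}$, $m\ge m_0$, is a nonnegative supermartingale, and by the maximal inequality
$$\mathbb P(\sigma_r<\infty\mid\hat W(0),\dots,\hat W(m_0))\le\frac{v_{m_0}+C_1/m_0}{r^2}\le\frac12\qquad\text{if }v_{m_0}\le\frac{r^2}4\text{ and }m_0\ge\frac{4C_1}{r^2}.$$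
The supermartingale converges a.s. Summing (5) in expectation gives $\mathbb E\sum_{m_0\le m<\sigma_r}\frac{2\lambda v_m}{m+3}<\infty$. So a.s. on $\{\sigma_r=\infty\}$, $v_m$ converges and $\sum v_m/m<\infty$, hence $v_m\to0$.

The condition $v_{m_0}\le r^2/4$ has positive probability for $m_0$ large: $y^*=\Phi(y^*)$ is a convex combination of the indicators $\mathbf 1_r$ of the paths $r$ of $K$, so it suffices to prescribe the first $m_0$ paths with frequencies close to the coefficients, and every finite sequence of paths has positive probability.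

**Step 6: $Q$ stays small.** *Now the resistance decides.* In $K$ with weights $y^*$, $a_1,a_2$ have equal potential, and so do $b_1,b_2$; merging them, the resistance between $N$ and $M$ is $R_K(y^*)=1+\frac1{4x^*}+1<2+\frac89$. After $m$ non-$Q$ steps, by the series law,
$$R_H=sR_K(\hat W(m))+\frac t{m+1},\qquad R_K(\hat W(m))=\frac{R_K(y_m)}{m+2},$$
so $mR_H\le sR_K(y_m)+t$. For $s\ge9$,
$$s\Big(2+\frac1{4x^*}\Big)+t<s\Big(3-\frac19\Big)+t\le3s+t-1=q.$$
By continuity of $R_K$ at $y^*$, we may fix $r$ small and $\rho<1$ such that $mR_H\le\rho q$ for $m_0\le m<\sigma_r$. Choose $\eta\in(0,1)$ with $\rho':=\rho/(1-\eta)<1$. Then choose $n_0=m_0$ so large that Step 5 applies and $n_0\ge1+4/\eta$.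

Consider the event that the first $n_0$ steps are the prescribed non-$Q$ paths and $\sigma_r=\infty$. It has positive probability, since the chain satisfies its part with positive probability and, given the chain, it only asks that the first $n_0$ uniform variables be above given thresholds less than 1. Condition on the whole chain and on $\theta_1,\dots,\theta_{n_0}$. The later uniform variables are still independent, and given the chain and $\theta_1,\dots,\theta_n$ the next path is $Q$ with the probability in (3). Let $\sigma$ be the first $n\ge n_0$ with $n_Q(n)>\eta n$. For $n_0\le n<\sigma$ we have $m=n-n_Q\ge(1-\eta)n$, so this probability is at most $\frac{\omega R_H}q\le\frac{\omega\rho}m\le\rho'\frac{n_Q+1}n$. By Lemma 6 with $K=4$, with conditional probability at least $\frac34$, for all $n\ge n_0$ with $n\le\sigma$,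
$$n_Q(n)+1\le4\Big(\frac{n-1}{n_0-1}\Big)^{\rho'}\le4\,\frac{n-1}{n_0-1}\le\eta n.$$
If $\sigma$ were finite, this at $n=\sigma$ would contradict its definition. So $\sigma=\infty$ and $n_Q(n)=O(n^{\rho'})=o(n)$. Then $m/n\to1$ and $y_m\to y^*$: the weights divided by $n$ tend to $0$ on $Q$, to $\frac12$ on $\alpha_k,\beta_l$, to $x^*$ on $\mu_{kl}$, and to $1$ on the tail. This proves Theorem 2(a). $\blacksquare$

## 8. The uniform-geodesic rule on $\Gamma_{s,t}$: forcing a few zigzags

This section proves Theorem 2(b). Lemma 2 is not available for this rule: $\gamma$ depends on the trace. So we do not look for an exact equilibrium. We find a region of states that the process can stay in forever. The tail length is $t=\tau s$ with $\tau$ a large constant. While the walk fails to get through the long tail, it almost surely enough crosses the whole block, and this keeps the straight paths balanced. Still, a zigzag happens with probability at least some $\zeta_0>0$ that depends on $\tau$ *but not on $s$*. Then we take $s$ large, so that the gain of order $\zeta_0s$ in resistance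 exceeds the one missing edge of $Q$.

**Constants.** Let $p_1=32^{-16}$, let the integer $\Lambda\ge1$ satisfy $(1-p_1)^\Lambda\le\frac1{64}$, let $\tau\ge64\cdot64\Lambda$ be an integer, and put
$$\zeta_0=\frac{40^{-5}}{10\tau},\qquad\zeta=\frac{\zeta_0}2.$$
Let $s$ be even with $2\zeta s>1$, and $t=\tau s$. Put
$$\rho=\frac{3s+t-2\zeta s}{3s+t-1}<1,\qquad0<\eta\le\frac1{32}\ \text{ with }\ \rho':=\frac\rho{1-\eta}<1.$$

**The region.** Let $\mathcal R_n$ be the condition, at time $n$ (always $n\ge100$), with $n_Z:=\sum_{kl}n_{Z_{kl}}$: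
$$n_{S_{kl}}\ge\frac n8\ \ \forall k,l;\qquad n_Z\le\frac n8;\qquad n_{Z_{kl}}\ge\zeta n\ \ \forall k,l;\qquad n_Q\le\eta n.$$
Under $\mathcal R_n$, the weights of $\alpha_k,\beta_l$ are in $[\frac n4,n+1]$ (each contains two straight paths), those of $\mu_{kl}$ in $[\frac n8,n+1]$, that of the tail in $[\frac n2,n+1]$, and $\omega\le\frac n{32}+1\le\frac n{16}$.

**Claim A.** Under $\mathcal R_n$, $\mathbb P(\gamma^{(n+1)}=Q\mid\mathcal F_n)\le\rho'\,\frac{n_Q+1}n\le\frac1{16}$.

*Proof.* The purpose is to bound $R_H$ from above, using Thomson's principle: $R_H\le\sum_e\theta_e^2/W_e$ for every unit flow $\theta$ from $N$ to $F$ in $H$. (Example: on two parallel edges of weight 1, the flow $(\frac12,\frac12)$ gives $\frac12$, the resistance; the flow $(1,0)$ gives the larger value $1$.) Take $\theta=\frac1{n_H}\sum_{r\ne Q}n_r\theta_r$, where $\theta_r$ is the unit flow along $r$.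

All paths cross $\alpha_k$, $\beta_l$ and the tail in the same direction, so there $W_e=1+n_H\theta_e$ and $\frac{\theta_e^2}{W_e}\le\frac{\theta_e}{n_H}$. The arm $\mu_{kl}$ is crossed from $a_k$ to $b_l$ by $S_{kl}$, by $Z_{kl}$ (its first middle arm) and by $Z_{k'l'}$ (its last), and from $b_l$ to $a_k$ by $Z_{k'l}$ (its second). Let $A=n_{S_{kl}}+n_{Z_{kl}}+n_{Z_{k'l'}}$ and $B=n_{Z_{k'l}}$. Then $A\ge\frac n8\ge B$, so $\theta_e=\frac{A-B}{n_H}\ge0$, and $W_e=1+A+B$. Hence
$$\frac{\theta_e^2}{W_e}\le\frac{\theta_e}{n_H}\cdot\frac{A-B}{A+B}=\frac{\theta_e}{n_H}\Big(1-\frac{2B}{A+B}\Big)\le\frac{\theta_e}{n_H}(1-2\zeta),$$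
since $B\ge\zeta n$ and $A+B\le n$. The net flow through the $\alpha$'s is 1, and likewise through the $\mu$'s, the $\beta$'s and the tail. Summing over the edges,
$$R_H\le\frac1{n_H}\big(s+s(1-2\zeta)+s+t\big)=\frac{\rho q}{n_H}.$$
With (3) and $n_H\ge(1-\eta)n$ we get the first bound. The second holds as $\rho'<1$ and $n_Q+1\le\frac n{16}$. $\square$

**Claim B.** Under $\mathcal R_n$, the trace of $X^{(n+1)}$ contains all block arms with probability at least $1-\frac1{32}$. Hence $\mathbb P(\gamma^{(n+1)}=S_{kl}\mid\mathcal F_n)>\frac3{16}$ for all $k,l$, and $\mathbb P(\gamma^{(n+1)}\text{ is a zigzag}\mid\mathcal F_n)\le\frac1{32}<\frac1{16}$.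

*Proof.* Look at the successive distinct vertices of $\{N,a_1,a_2,b_1,b_2,M,F\}$ visited by the walk; call each passage to the next one a move. By the exit rule, a move goes through an arm with probability proportional to its conductance, and it crosses this arm fully. At each vertex other than $F$ the total conductance is at most $\frac{4n}s$: there are three arms, each of conductance at most $\frac{n+1}s$, since $t\ge s$ and $q\ge s$. Each block arm has conductance at least $\frac n{8s}$. So each block arm at the current vertex is taken with probability at least $\frac1{32}$.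

A move leads to $F$ only from $M$, through the tail of conductance at most $\frac{n+1}t\le\frac{2n}t$, or from $N$, through $Q$ of conductance at most $\frac n{16q}\le\frac nt$. At both vertices the two block arms have total conductance at least $\frac n{2s}$. So a move leads to $F$ with probability at most $\frac{2n/t}{n/(2s)}=\frac{4s}t$.

Doubling the eight edges of the block, seen as the graph $K$, makes all degrees even, so from any of its vertices there is a closed walk of 16 moves that crosses every block arm. In each group of 16 moves, unless $F$ has been reached, this walk is followed with conditional probability at least $p_1$. If all $\Lambda$ first groups fail, or if $F$ is reached within the first $16\Lambda$ moves, the block may fail to be covered; otherwise it is covered. So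
$$\mathbb P(\text{not all block arms covered})\le(1-p_1)^\Lambda+16\Lambda\cdot\frac{4s}t\le\frac1{64}+\frac{64\Lambda}\tau\le\frac1{64}+\frac1{64}=\frac1{32}.$$
If all block arms are covered and $\gamma\ne Q$, then $F$ was reached through the tail and $Q$ is not fully in the trace. So the trace contains $H$, its $N$–$F$ paths are the eight paths of $H$, the shortest are the four $S_{kl}$, and $\gamma$ is uniform among these. With Claim A, $\mathbb P(S_{kl})\ge\frac14(1-\frac1{32}-\frac1{16})=\frac{29}{128}>\frac3{16}$. In particular, $\gamma$ can be a zigzag only if some block arm is not covered. $\square$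

**Claim C.** Under $\mathcal R_n$, $\mathbb P(\gamma^{(n+1)}=Z_{kl}\mid\mathcal F_n)\ge\zeta_0$ for all $k,l$.

*Proof.* We describe an event on which the trace leaves no other $N$–$F$ path than $Z_{kl}$: the three other block arms are entered from their ends, but never up to the midpoint, which is a vertex as $s$ is even. The walk goes, in six stages,

1. from $N$ to $a_k$ before the midpoint of $\alpha_{k'}$, or $F$ via $Q$;
2. from $a_k$ to $b_l$ before $N$ or the midpoint of $\mu_{kl'}$;
3. from $b_l$ to $a_{k'}$ before $a_k$ or the midpoint of $\beta_l$;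
4. from $a_{k'}$ to $b_{l'}$ before $b_l$ or the midpoint of $\alpha_{k'}$;
5. from $b_{l'}$ to $M$ before $a_{k'}$ or the midpoint of $\mu_{kl'}$;
6. from $M$ to $F$ before $b_{l'}$ or the midpoint of $\beta_l$.

Apply the exit rule at each stage; the conductance to the midpoint of an arm of weight $W$ is $2W/s$. In stages 2 to 5 the three conductances sum to at most $\frac{(1+1+2)(n+1)}s\le\frac{5n}s$. In stage 1 they sum to at most $\frac{3(n+1)}s+\frac n{16q}\le\frac{5n}s$. In each of these five stages the wanted arm has conductance at least $\frac n{8s}$, so the stage succeeds with probability at least $\frac{n/(8s)}{5n/s}=\frac1{40}$. In stage 6 the conductances sum to at most $\frac{n+1}t+\frac{3(n+1)}s\le\frac{5n}s$, and the tail has conductance at least $\frac n{2t}$, so the stage succeeds with probability at least $\frac{n/(2t)}{5n/s}=\frac s{10t}=\frac1{10\tau}$. By the strong Markov property the event has probability at least $40^{-5}\cdot\frac1{10\tau}=\zeta_0$.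

On this event, the ends of $\alpha_{k'}$ are visited only in stages 1 (end $N$) and 3–4 (end $a_{k'}$, first reached at the end of stage 3), those of $\mu_{kl'}$ only in stages 1–2 (end $a_k$) and 4–5 (end $b_{l'}$), those of $\beta_l$ only in stages 2–3 (end $b_l$) and 5–6 (end $M$). Each of the three arms can be entered in one stage from each end, and then strictly less than halfway. So none of them is fully in the trace, and neither is $Q$. The remaining arms $\alpha_k,\mu_{kl},\mu_{k'l},\mu_{k'l'},\beta_{l'}$ and the tail form the single path $Z_{kl}$. $\square$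

**Conclusion: the region is never left, with positive probability.** Let $n_0$ be large. With positive probability, at time $n_0$,
$$n_Q=0,\qquad n_{Z_{kl}}=\lceil\zeta_0n_0\rceil\ \ \forall k,l,\qquad n_{S_{kl}}\ge\frac3{16}n_0\ \ \forall k,l.$$
Indeed $4\lceil\zeta_0n_0\rceil\le\frac{n_0}{16}$, the remaining steps suffice for the four straight paths, and every path has positive probability at every step. Condition on this; then $\mathcal R_{n_0}$ holds. Let $\sigma$ be the first $n\ge n_0$ at which $\mathcal R_n$ fails, and $\varepsilon=\zeta_0/4$.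

For $\mathcal A=\{S_{kl}\}$, $\mathcal A=\{Z_{kl}\}$, or $\mathcal A$ the set of all zigzags, the sums
$$\sum_{k=n_0}^{n\wedge\sigma-1}\Big(\mathbf 1\{\gamma^{(k+1)}\in\mathcal A\}-\mathbb P(\gamma^{(k+1)}\in\mathcal A\mid\mathcal F_k)\Big)$$
are nine martingales with increments bounded by 1. By Azuma's inequality each exceeds $\varepsilon n$ in absolute value at time $n$ with probability at most $2e^{-\varepsilon^2n/2}$. Summing over $n\ge n_0$: with probability $1-o(1)$ as $n_0\to\infty$, all are at most $\varepsilon n$ for all $n\ge n_0$. On this event, Claims B and C, which apply at all times $k$ with $n_0\le k<\sigma$, give for $n_0\le n\le\sigma$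
$$n_{S_{kl}}\ge\frac3{16}n_0+\frac3{16}(n-n_0)-\varepsilon n>\frac n8,\qquad n_Z\le\frac{n_0}{16}+\frac{n-n_0}{16}+\varepsilon n<\frac n8,$$
$$n_{Z_{kl}}\ge\zeta_0n_0+\zeta_0(n-n_0)-\varepsilon n>\zeta n.$$
By Claim A and Lemma 6 with $K=4$ and $\mathcal G_n=\mathcal F_n$, with probability at least $\frac34$, for $n_0\le n\le\sigma$,
$$n_Q(n)+1\le4\Big(\frac{n-1}{n_0-1}\Big)^{\rho'}\le4\,\frac{n-1}{n_0-1}\le\eta n,$$
as soon as $n_0\ge1+4/\eta$. When all these hold and $\sigma<\infty$, the four conditions of $\mathcal R_n$ hold also at $n=\sigma$, a contradiction. So $\sigma=\infty$, and $n_Q(n)=O(n^{\rho'})=o(n)$. For $n_0$ large this has conditional probability at least $\frac12$, hence positive probability overall. On this event $W_e(n)/n=(n_Q(n)+1)/n\to0$ for every $e\in Q$, the unique geodesic. This proves Theorem 2(b). $\blacksquare$
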